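\title{Antipodal and neighboring pairs in sets of diameter one}

\begin{abstract}
Let $X$ be a finite set of diameter at most $1$ in $\mathbb{R}^d$, $d\ge 2$. Call a pair of its points $\delta$-neighboring if their distance is at most $\delta$, and $\varepsilon$-antipodal if it is at least $1-\varepsilon$. We prove that, once $|X|\ge c_1\delta^{-d}$, the number of $\delta$-neighboring pairs is at least $c_2\,\delta^{d}\max(\delta,\varepsilon)^{-(d+1)/2}$ times the number of $\varepsilon$-antipodal pairs. For $d\ge3$ this is a conjecture posed in a paper of Dam\'asdi and Ploscaru. The bound and the threshold are optimal up to factors depending only on $d$. The result follows from a bipartite inequality for measures that needs no cardinality hypothesis. Its proof reduces to an $L^2$ bound for a positive kernel $e^{-D/\varepsilon}$ with $D\ge0$, which we obtain by estimating the oscillatory kernels $e^{-isD}$ and applying the maximum principle in a half-plane.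
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge2$ and let $\|\cdot\|$ be the Euclidean norm on $\mathbb{R}^d$. For a finite set $X\subset\mathbb{R}^d$ and $0<\delta,\varepsilon<1$ define the sets of \emph{$\delta$-neighboring} and \emph{$\varepsilon$-antipodal} pairs by
\[
\mathcal{N}_\delta(X)=\bigl\{\{x,y\}\subset X:\ x\ne y,\ \|x-y\|\le\delta\bigr\},\qquad
\mathcal{A}_\varepsilon(X)=\bigl\{\{x,y\}\subset X:\ \|x-y\|\ge1-\varepsilon\bigr\}.
\]
We always take $X$ of diameter at most $1$, so an antipodal pair is one that nearly attains the largest permitted distance.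

A large set of diameter at most $1$ has many neighboring pairs for a trivial reason: it is covered by about $\delta^{-d}$ cubes of diameter $\delta$, and once $|X|$ exceeds a suitable multiple of $\delta^{-d}$ the pigeonhole principle gives $|\mathcal{N}_\delta(X)|\ge c\,\delta^d|X|^2$ (see Lemma~\ref{lem:cover}). Since $|\mathcal{A}_\varepsilon(X)|\le\frac12|X|^2$, the ratio $|\mathcal{N}_\delta(X)|/|\mathcal{A}_\varepsilon(X)|$ is at least $c\,\delta^d$. The two estimates should not be sharp for the same set. The points antipodal to a given $y\in X$ lie in a spherical shell of thickness $\varepsilon$ about $y$, and the points antipodal to several different $y$ lie in an intersection of such shells. So if many pairs are antipodal, then many points are crowded into a small volume, and crowded points have more neighbors. The question is quantitative: \emph{how small can $|\mathcal{N}_\delta(X)|/|\mathcal{A}_\varepsilon(X)|$ be for a large set $X$ of diameter at most $1$?}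

In the plane the answer is known. There are constants $c_1,c_2>0$ such that $|\mathcal{N}_\varepsilon(X)|\ge c_2\,\varepsilon^{1/2}|\mathcal{A}_\varepsilon(X)|$ for all $0<\varepsilon<1$ and all finite $X\subset\mathbb{R}^2$ of diameter at most $1$ with $|X|\ge c_1\varepsilon^{-2}$, and the exponent $1/2$ is optimal; for two parameters $\delta\le\varepsilon$ the optimal ratio has order $\delta^2\varepsilon^{-3/2}$. For $d\ge3$ the statement of the following theorem is posed as a conjecture in \cite{DP}. Our argument covers all $d\ge2$.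

\begin{theorem}\label{thm:points}
Let $d\ge2$. There are $c_1,c_2>0$ depending only on $d$ such that for all $0<\delta,\varepsilon<1$ and every finite set $X\subset\mathbb{R}^d$ of diameter at most $1$ with $|X|\ge c_1\delta^{-d}$,
\[
|\mathcal{N}_\delta(X)|\ \ge\
\begin{cases}
c_2\,\delta^{d}\,\varepsilon^{-(d+1)/2}\,|\mathcal{A}_\varepsilon(X)|, & \delta\le\varepsilon,\\[2pt]
c_2\,\delta^{(d-1)/2}\,|\mathcal{A}_\varepsilon(X)|, & \delta>\varepsilon.
\end{cases}
\]
\end{theorem}

In both cases the factor is $c_2\,\delta^d\max(\delta,\varepsilon)^{-(d+1)/2}$. Neither this factor nor the threshold can be improved in order.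

\begin{proposition}\label{prop:sharp}
Let $d\ge2$.
\begin{itemize}
\item[(a)] There is $C=C(d)$ such that for all $0<\delta,\varepsilon<1$ there are arbitrarily large finite sets $X\subset\mathbb{R}^d$ of diameter at most $1$ with $\mathcal{A}_\varepsilon(X)\neq\emptyset$ and
\[
|\mathcal{N}_\delta(X)|\le C\,\delta^d\max(\delta,\varepsilon)^{-(d+1)/2}\,|\mathcal{A}_\varepsilon(X)|.
\]
\item[(b)] For all $0<\delta,\varepsilon<1$ and every integer $n$ with $2\le n\le(4\delta)^{-d}$ there is a set $X\subset\mathbb{R}^d$ of diameter $1$ with $|X|=n$, $\mathcal{N}_\delta(X)=\emptyset$ and $\mathcal{A}_\varepsilon(X)\ne\emptyset$. So the order of the threshold $c_1\delta^{-d}$ cannot be lowered.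
\end{itemize}
\end{proposition}

Theorem~\ref{thm:points} is deduced from a stronger statement in which the two ends of an antipodal pair are drawn from two different measures, only distances between the two supports are constrained, and nothing is assumed about cardinality. For finite Borel measures $\mu,\nu$ on $\mathbb{R}^d$ put
\[
A_\varepsilon(\mu,\nu)=(\mu\times\nu)\{(x,y):\|x-y\|\ge1-\varepsilon\},\qquad
N_\delta(\mu)=(\mu\times\mu)\{(x,\hat x):\|x-\hat x\|\le\delta\}.
\]

\begin{theorem}\label{thm:measures}
Let $d\ge2$. There is $C=C(d)$ such that the following holds. Let $0<\delta\le\varepsilon<1$, and let $\mu,\nu$ be finite nonzero Borel measures on $\mathbb{R}^d$ with compact supports such that $\|x-y\|\le1$ for all $x\in\operatorname{supp}\mu$ and $y\in\operatorname{supp}\nu$. Then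
\[
A_\varepsilon(\mu,\nu)\le C\,\varepsilon^{(d+1)/2}\,\delta^{-d}\,\bigl[N_\delta(\mu)\,N_\delta(\nu)\bigr]^{1/2}.
\]
\end{theorem}

The quantity $\delta^{-d}N_\delta(\mu)$ should be read as the squared $L^2$ norm of $\mu$ seen at scale $\delta$. Indeed, let $v_k$ be the volume of the unit ball of $\mathbb{R}^k$. If $\mu$ has density $F\in L^2$, then $F(x)F(\hat x)\le\frac12(F(x)^2+F(\hat x)^2)$ gives $N_\delta(\mu)\le v_d\delta^d\|F\|_2^2$. For measures with densities $F$ and $G$ the theorem therefore yields $A_\varepsilon(\mu,\nu)\le C\varepsilon^{(d+1)/2}\|F\|_2\|G\|_2$. Taking indicator functions, we see what the exponent measures: if $E_+,E_-\subset\mathbb{R}^d$ are compact sets, then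
\begin{equation}\label{eq:volume}
\|x-y\|\in[1-\varepsilon,1]\ \text{ for all } x\in E_+,\ y\in E_-\quad\Longrightarrow\quad \sqrt{|E_+|\,|E_-|}\le C\varepsilon^{(d+1)/2}.
\end{equation}
The right side is the volume of a box with $d-1$ sides of length $\sqrt\varepsilon$ and one side of length $\varepsilon$.

The factor $\varepsilon^{(d+1)/2}=\varepsilon\cdot\varepsilon^{(d-1)/2}$ is obtained in two parts. After localizing to antipodal pairs that point in nearly one direction, the relevant parts of both supports have width $O(\varepsilon)$ in that direction; this is elementary and gives the factor $\varepsilon$. The factor $\varepsilon^{(d-1)/2}$ comes from the curvature of the sphere and is the heart of the matter. Section~\ref{sec:examples} proves Proposition~\ref{prop:sharp} and so shows where the exponents come from. Section~\ref{sec:points} deduces Theorem~\ref{thm:points} from Theorem~\ref{thm:measures}. Section~\ref{sec:model} explains the difficulty and solves a one-dimensional model exactly, Section~\ref{sec:sphere} proves the corresponding estimate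 for spheres, and Section~\ref{sec:proof} completes the proof.

\medskip
\noindent\textbf{Conventions.} Throughout, $m=d-1$ and $x=(x',x_d)\in\mathbb{R}^m\times\mathbb{R}$; we call the last coordinate \emph{vertical}. We write $|u|$ for the Euclidean norm of $u\in\mathbb{R}^m$ and $|E|$ for the cardinality or the Lebesgue measure of a set, as the context requires. The letters $C,c$ denote positive constants that depend only on $d$ and may change from line to line.

\section{The extremal configurations}\label{sec:examples}

We prove Proposition~\ref{prop:sharp}, using two facts about the lattice $\kappa\mathbb{Z}^k$. A ball of radius $r\ge\kappa$ in $\mathbb{R}^k$ lies in a cube of side $2r$ and so contains at most $(2r/\kappa+1)^k\le(3r/\kappa)^k$ lattice points. For a bounded set $S$ whose boundary has measure zero, $\kappa^k|S\cap\kappa\mathbb{Z}^k|\to|S|$ as $\kappa\to0$, these being Riemann sums for the indicator function of $S$.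

\subsection*{Two opposite slabs: part (a) for $\delta\le\varepsilon$}
To make the ratio small we want all pairs between two halves of $X$ to be antipodal, with each half spread over as much volume as possible. A horizontal displacement $t$ changes a vertical unit distance by about $t^2/2$, so we can afford width $\sqrt\varepsilon$ horizontally but only $\varepsilon$ vertically. Let
\[
S=\Bigl\{x:\ |x'|\le\tfrac{\sqrt\varepsilon}{4},\ \ \tfrac12-\tfrac\varepsilon2\le x_d\le\tfrac12-\tfrac\varepsilon4\Bigr\},\qquad |S|=c\,\varepsilon^{m/2+1}=c\,\varepsilon^{(d+1)/2}.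
\]
For $x\in S$ and $y\in-S$ we have $1-\varepsilon\le x_d-y_d\le1-\frac\varepsilon2$ and $|x'-y'|\le\frac{\sqrt\varepsilon}2$, hence
\[
1-\varepsilon\le\|x-y\|,\qquad \|x-y\|^2\le\bigl(1-\tfrac\varepsilon2\bigr)^2+\tfrac\varepsilon4\le1-\tfrac\varepsilon2 .
\]
Also $(\operatorname{diam}S)^2\le\frac\varepsilon4+\frac{\varepsilon^2}{16}\le1$, and $S\cap(-S)=\emptyset$ because $x_d>0$ on $S$. (So the pair $S,-S$ shows that \eqref{eq:volume} is sharp.) For $0<\kappa\le\delta$ let $X=(S\cup-S)\cap\kappa\mathbb{Z}^d$ and $n=|S\cap\kappa\mathbb{Z}^d|$. For small $\kappa$ we have $n\ge\frac12|S|\kappa^{-d}$, and $n\to\infty$ as $\kappa\to0$. The set $X$ has $2n$ points and diameter at most $1$, and $|\mathcal{A}_\varepsilon(X)|\ge n^2$. Each point has at most $(3\delta/\kappa)^d$ neighbors, so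
\[
|\mathcal{N}_\delta(X)|\le\tfrac12\cdot2n\cdot3^d\delta^d\kappa^{-d}\le 2\cdot3^d\,n^2\delta^d/|S|\le C\delta^d\varepsilon^{-(d+1)/2}|\mathcal{A}_\varepsilon(X)| .
\]

\subsection*{A cluster and a cap: part (a) for $\delta>\varepsilon$}
One might expect that making $\varepsilon$ much smaller than $\delta$ makes antipodal pairs rarer and pushes the ratio above its value $\delta^{m/2}$ at $\varepsilon=\delta$. It does not. Place $k$ points very near the origin and spread $n$ points over a cap of a sphere of radius nearly $1$ about the origin. There are $nk$ antipodal pairs however small $\varepsilon$ is, and about $k^2+n^2\delta^m$ neighboring pairs. The ratio $k/n+(n/k)\delta^m$ is smallest when $k/n=\delta^{m/2}$, where it has order $\delta^{m/2}$.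

Precisely, let $\rho=1-\frac\varepsilon2\in(\frac12,1)$, let $0<\kappa\le\delta$, and let
\[
Y=\bigl\{(u,\sqrt{\rho^2-|u|^2}):\ u\in\kappa\mathbb{Z}^m,\ |u|\le\rho/2\bigr\},\qquad n=|Y|.
\]
Each point of $Y$ has norm $\rho$ and makes an angle at most $\pi/6$ with the vertical, so two points of $Y$ make an angle at most $\pi/3$ and are at distance at most $2\rho\sin(\pi/6)<1$. Since $\rho/2>\frac14$, for small $\kappa$ we have $n\ge\frac12v_m4^{-m}\kappa^{-m}$. The projection $x\mapsto x'$ is injective on $Y$ and maps a ball of radius $\delta$ onto a ball of radius $\delta$, so such a ball contains at most $(3\delta/\kappa)^m\le Cn\delta^m$ points of $Y$. Take $\kappa$ so small that also $n\delta^{m/2}\ge1$, put $k=\lceil n\delta^{m/2}\rceil\le2n\delta^{m/2}$, let $Z$ be a set of $k$ points in the ball of radius $\varepsilon/2$ about $0$, and let $X=Y\cup Z$.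

Distances between $Y$ and $Z$ lie in $[\rho-\frac\varepsilon2,\rho+\frac\varepsilon2]=[1-\varepsilon,1]$ and $\operatorname{diam}Z\le\varepsilon$. Thus $Y\cap Z=\emptyset$, $\operatorname{diam}X\le1$, and $|\mathcal{A}_\varepsilon(X)|\ge nk\ge n^2\delta^{m/2}$. Neighboring pairs inside $Y$ or inside $Z$ number at most
\[
Cn^2\delta^m+\tfrac12k^2\le Cn^2\delta^m\le C\delta^{m/2}nk .
\]
A pair between $Y$ and $Z$ can be neighboring only if $\delta\ge1-\varepsilon>1-\delta$, that is, only if $2\delta>1$, and then there are at most $nk\le(2\delta)^{m/2}nk$ such pairs. Hence $|\mathcal{N}_\delta(X)|\le C\delta^{m/2}|\mathcal{A}_\varepsilon(X)|$, and $|X|\to\infty$ as $\kappa\to0$.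

\subsection*{Separated sets: part (b)}
Choose $t$ with $\delta<t<\min(1,2\delta)$. Starting from the two points $\pm\frac12e_1$, which are at distance $1>t$, add points of the closed ball of radius $\frac12$ about $0$ one at a time, keeping all distances at least $t$, until this is impossible; the process stops because the ball is compact. The balls of radius $t$ about the chosen points cover the ball of radius $\frac12$, so comparing volumes shows that there are at least $(2t)^{-d}\ge(4\delta)^{-d}$ of them. Let $X$ be any $n$ of them including $\pm\frac12e_1$. Then $\operatorname{diam}X=1$, all distances exceed $\delta$, and $\{\frac12e_1,-\frac12e_1\}\in\mathcal{A}_\varepsilon(X)$. This completes the proof of Proposition~\ref{prop:sharp}.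

\section{From measures to point sets}\label{sec:points}

The pigeonhole bound is needed twice, so we record it for measures. Let $L=(3\sqrt d)^d$.

\begin{lemma}\label{lem:cover}
Let $0<\delta<1$ and let $\mu$ be a finite Borel measure on $\mathbb{R}^d$ whose support has diameter at most $2$. Then $N_\delta(\mu)\ge L^{-1}\delta^d\mu(\mathbb{R}^d)^2$.
\end{lemma}

\begin{proof}
The support lies in a closed cube of side $2$. Put $a=\delta/\sqrt d<1$. A closed interval of length $2$ is covered by $\lfloor2/a\rfloor+1\le3/a$ consecutive half-open intervals of length $a$ starting at its left end, so the support is covered by at most $(3/a)^d=L\delta^{-d}$ disjoint half-open cubes $W_i$ of side $a$. Two points of one cube are at distance at most $\delta$, so by the Cauchy--Schwarz inequality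
\[
N_\delta(\mu)\ge\sum_i\mu(W_i)^2\ge\frac{\bigl(\sum_i\mu(W_i)\bigr)^2}{L\delta^{-d}}=L^{-1}\delta^d\mu(\mathbb{R}^d)^2.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:points} from Theorem~\ref{thm:measures}]
Let $c_1=2L$ and let $\mu$ be the counting measure on $X$. Counting ordered pairs,
\[
A_\varepsilon(\mu,\mu)=2|\mathcal{A}_\varepsilon(X)|,\qquad N_\delta(\mu)=|X|+2|\mathcal{N}_\delta(X)|;
\]
the diagonal pairs $(x,x)$ contribute to the second quantity, and not to the first because $1-\varepsilon>0$.

Suppose $\delta\le\varepsilon$. Theorem~\ref{thm:measures} with $\nu=\mu$ gives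
\begin{equation}\label{eq:diag}
2|\mathcal{A}_\varepsilon(X)|\le C\varepsilon^{(d+1)/2}\delta^{-d}\bigl(|X|+2|\mathcal{N}_\delta(X)|\bigr).
\end{equation}
The cardinality hypothesis is used only now, to absorb the diagonal term. By Lemma~\ref{lem:cover} and $|X|\ge2L\delta^{-d}$ we have $|X|+2|\mathcal{N}_\delta(X)|\ge L^{-1}\delta^d|X|^2\ge2|X|$, so $|X|\le2|\mathcal{N}_\delta(X)|$ and the last factor in \eqref{eq:diag} is at most $4|\mathcal{N}_\delta(X)|$. This is the first case, with $c_2=1/(2C)$.

Suppose $\delta>\varepsilon$. Then $\mathcal{A}_\varepsilon(X)\subset\mathcal{A}_\delta(X)$, and the first case with both parameters equal to $\delta$ gives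
\[
|\mathcal{N}_\delta(X)|\ge c_2\,\delta^{d-(d+1)/2}|\mathcal{A}_\delta(X)|\ge c_2\,\delta^{(d-1)/2}|\mathcal{A}_\varepsilon(X)|.\qedhere
\]
\end{proof}

\section{The gap function and a one-dimensional model}\label{sec:model}

\subsection*{The gap function}
Consider antipodal pairs $(x,y)$ with $x-y$ nearly vertical and pointing up. Let $\alpha(x')$ be the height of the highest upper endpoint above $x'$, and $\beta(y')$ the height of the lowest lower endpoint above $y'$. The vertical distance from $(x',\alpha(x'))$ up to the unit sphere centered at $(y',\beta(y'))$ is the \emph{gap}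
\[
D(x',y')=\sqrt{1-|x'-y'|^2}-\alpha(x')+\beta(y').
\]
The distance hypothesis says $D\ge0$, and an antipodal pair has $D=O(\varepsilon)$. Once the vertical variables are integrated out, what remains is to show that the kernel $\mathbf{1}\{D\le C\varepsilon\}$ on $\mathbb{R}^m\times\mathbb{R}^m$ has $L^2$ operator norm $O(\varepsilon^{m/2})$. Nothing is known about $\alpha$ and $\beta$ except that $D\ge0$.

\subsection*{Why counting degrees does not suffice}
The first tool to try is Schur's test: if $K\ge0$ satisfies $\int K(x,y)\,dy\le a_1$ for all $x$ and $\int K(x,y)\,dx\le a_2$ for all $y$, then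
\[
\iint f(x)K(x,y)g(y)\le\Bigl(\iint f^2K\Bigr)^{1/2}\Bigl(\iint Kg^2\Bigr)^{1/2}\le\sqrt{a_1a_2}\,\|f\|_2\|g\|_2 .
\]
In the language of graphs, $a_1$ and $a_2$ are the maximum degrees on the two sides. Both can be as large as possible.

\begin{example}\label{ex:reuleaux}
Let $d=2$ and, for $0\le s,t\le\pi/6$, let $x(s)=(\sin s,\cos s)$ and $y(t)=(\sin t,1-\cos t)$. These are arcs of the unit circles centered at $y(0)=(0,0)$ and at $x(0)=(0,1)$, parts of two sides of a Reuleaux triangle. Expanding the square and using the sum-to-product formulas,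
\[
\|x(s)-y(t)\|^2=3+2\cos(s+t)-2\cos s-2\cos t=1-8\cos\tfrac{s+t}2\,\sin\tfrac s2\,\sin\tfrac t2 .
\]
So all distances are at most $1$, and $1-\|x(s)-y(t)\|^2$ is comparable to $st$. The antipodal relation looks like the kernel $K=\mathbf{1}\{st\le\varepsilon\}$ on $[0,1]^2$. The row $s\le\varepsilon$ and the column $t\le\varepsilon$ are full, so Schur's test gives only the bound $1$. Moreover, for every $\sigma\in[\varepsilon,1]$ the functions $f=\mathbf{1}_{[0,\sigma]}$, $g=\mathbf{1}_{[0,\varepsilon/\sigma]}$ satisfy $\iint fKg=\varepsilon=\sqrt\varepsilon\,\|f\|_2\|g\|_2$. The expected norm $\sqrt\varepsilon$ is thus attained at all scales $\sigma$ at once, and cutting $K$ into about $\log(1/\varepsilon)$ dyadic ranges of $s$ and adding the norms would lose a logarithm.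
\end{example}

\subsection*{The model}
Take $m=1$ and replace $\sqrt{1-u^2}$ by its Taylor polynomial $1-u^2/2$. Writing $x,y$ for $x',y'$, the gap becomes
\[
D(x,y)=a(x)+b(y)+xy,\qquad a(x)=1-\tfrac{x^2}2-\alpha(x),\quad b(y)=\beta(y)-\tfrac{y^2}2 .
\]
Example~\ref{ex:reuleaux} corresponds to $a=b=0$ on $[0,1]$. Opposite arcs of a circle of diameter $1$, where $\alpha(x)\approx\frac12-x^2$ and $\beta(y)\approx-\frac12+y^2$, correspond to $D=\frac12(x+y)^2$.

The idea is in three moves. First, replace the indicator of $\{D\le C\varepsilon\}$ by $e^{-D/\varepsilon}$, which is at least $e^{-C}$ there. Second, embed this in the analytic family $e^{-\zeta D}$. For imaginary $\zeta=is$ the unknown functions $a$ and $b$ enter only through the unimodular factors $e^{-isa(x)}$ and $e^{-isb(y)}$, which do not change $L^2$ norms, and what is left is the Fourier kernel $e^{-isxy}$. Third, carry the bound from the imaginary axis to $\zeta=1/\varepsilon$ by the maximum principle. The last move needs the following form of the Phragm\'en--Lindel\"of principle.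

\begin{lemma}\label{lem:PL}
Let $H$ be continuous on $\{\operatorname{Re}\zeta\ge0\}$ and analytic on $\{\operatorname{Re}\zeta>0\}$. Suppose that $|H(\zeta)|\le C_0(1+|\zeta|)^{j}$ for some constant $C_0$ and integer $j\ge0$, and that $|H(is)|\le M$ for all real $s$. Then $|H(\zeta)|\le M$ whenever $\operatorname{Re}\zeta\ge0$.
\end{lemma}

\begin{proof}
Let $\tau>0$ and $H_\tau(\zeta)=H(\zeta)(1+\tau\zeta)^{-j-1}$. For $\operatorname{Re}\zeta\ge0$,
\[
|1+\tau\zeta|^2=1+2\tau\operatorname{Re}\zeta+\tau^2|\zeta|^2\ge\max(1,\tau^2|\zeta|^2).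
\]
Hence $|H_\tau|\le M$ on the imaginary axis, and $H_\tau(\zeta)\to0$ as $|\zeta|\to\infty$ in the closed half-plane. Given $\gamma>0$, on every large half-disk $\{|\zeta|\le r,\ \operatorname{Re}\zeta\ge0\}$ we have $|H_\tau|\le M+\gamma$ on the boundary, hence inside by the maximum modulus principle. Let $r\to\infty$, then $\gamma\to0$, then $\tau\to0$.
\end{proof}

The growth condition cannot be dropped: $e^\zeta$ has modulus $1$ on the imaginary axis. It is here, and only here, that the sign of $D$ will be used, through $|e^{-\zeta D}|=e^{-D\operatorname{Re}\zeta}\le1$.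

We normalize the Fourier transform on $\mathbb{R}^m$ by $\widehat g(\xi)=\int g(u)e^{-i\xi\cdot u}\,du$. Plancherel's theorem reads $\|\widehat g\|_2=(2\pi)^{m/2}\|g\|_2$ for $g\in L^1\cap L^2$. Since $\widehat{K*g}=\widehat K\,\widehat g$, it gives $\|K*g\|_2\le\|\widehat K\|_\infty\|g\|_2$ for $K\in L^1$.

\begin{proposition}\label{prop:model}
Let $E_1,E_2\subset\mathbb{R}$ be bounded measurable sets, and let $a:E_1\to\mathbb{R}$ and $b:E_2\to\mathbb{R}$ be bounded and measurable with $D(x,y)=a(x)+b(y)+xy\ge0$ on $E_1\times E_2$. Let $f,g\ge0$ be bounded measurable functions vanishing outside $E_1,E_2$ respectively. Then for every $\varepsilon>0$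
\[
\iint f(x)g(y)e^{-D(x,y)/\varepsilon}\,dx\,dy\le\sqrt{2\pi\varepsilon}\,\|f\|_2\|g\|_2 .
\]
\end{proposition}

\begin{proof}
Let $\Phi(\zeta)=\iint f(x)g(y)e^{-\zeta D(x,y)}\,dx\,dy$. As $D$ is bounded on $E_1\times E_2$, we may differentiate under the integral, so $\Phi$ is entire; as $D\ge0$, we have $|\Phi(\zeta)|\le\|f\|_1\|g\|_1$ for $\operatorname{Re}\zeta\ge0$. For real $s\neq0$ put $f_s=fe^{-isa}$ and $g_s=ge^{-isb}$. Then $\Phi(is)=\int f_s(x)\,\widehat{g_s}(sx)\,dx$, so
\[
|\Phi(is)|\le\|f_s\|_2\,|s|^{-1/2}\|\widehat{g_s}\|_2=\sqrt{2\pi/|s|}\;\|f\|_2\|g\|_2 .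
\]
The function $H(\zeta)=\zeta^{1/2}\Phi(\zeta)$ (principal branch, $H(0)=0$) satisfies the hypotheses of Lemma~\ref{lem:PL} with $j=1$ and $M=\sqrt{2\pi}\,\|f\|_2\|g\|_2$. Therefore $\Phi(1/\varepsilon)=\varepsilon^{1/2}H(1/\varepsilon)\le\varepsilon^{1/2}M$.
\end{proof}

For $D=xy$ on $[0,1]^2$ we have $\mathbf{1}\{xy\le\varepsilon\}\le e\cdot e^{-xy/\varepsilon}$, so the kernel of Example~\ref{ex:reuleaux} has norm $O(\sqrt\varepsilon)$ with no logarithm. In the model even the constant is exact: for $D=\frac12(x+y)^2$ and $f=g=\mathbf{1}_{[-T,T]}$, the integral divided by $\|f\|_2\|g\|_2=2T$ tends to $\int e^{-u^2/2\varepsilon}\,du=\sqrt{2\pi\varepsilon}$ as $T\to\infty$.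

\section{The estimate for spheres}\label{sec:sphere}

For the true gap function the part that couples $x'$ and $y'$ is no longer bilinear, and it is smooth only for $|x'-y'|<1$. But it depends on $x'-y'$ alone. So we insert a cutoff in $x'-y'$; on the imaginary axis we then face a convolution operator, whose norm is controlled by the supremum of a Fourier transform.

Fix $\chi\in C_c^\infty(\mathbb{R}^m)$ with $0\le\chi\le1$, $\operatorname{supp}\chi\subset\{|u|\le\frac12\}$ and $\chi=1$ on $\{|u|\le\frac14\}$. For $R\in[1,2]$ let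
\[
\sigma_R(u)=\sqrt{R^2-|u|^2},
\]
the height of the upper hemisphere of radius $R$. Radii slightly above $1$ are needed because smoothing the measures in Section~\ref{sec:proof} enlarges distances.

\begin{lemma}\label{lem:osc}
For all $R\in[1,2]$, $s\in\mathbb{R}$ and $\xi\in\mathbb{R}^m$,
\[
\Bigl|\int\chi(u)\,e^{-is\sigma_R(u)-i\xi\cdot u}\,du\Bigr|\le C(1+|s|)^{-m/2}.
\]
\end{lemma}

The phase $s\sigma_R(u)+\xi\cdot u$ may have a critical point, at a position depending on $\xi/s$, so one cannot simply integrate by parts. Squaring the integral removes $\xi$ and replaces $\sigma_R$ by a difference $\sigma_R(u+h)-\sigma_R(u)$, which by strict concavity is strictly monotone in the direction of $h$ and so has no critical point.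

\begin{proof}
For $|s|\le1$ the integral is at most $\int\chi$, which suffices. Let $|s|>1$, write $\sigma=\sigma_R$, and call the integral $I$. Write $|I|^2=I\,\overline{I}$ as a double integral, with variable $u+h$ in $I$ and $u$ in $\overline I$:
\[
|I|^2=\int e^{-i\xi\cdot h}J(h)\,dh,\qquad J(h)=\int\chi(u+h)\chi(u)\,e^{-is(\sigma(u+h)-\sigma(u))}\,du .
\]
Here $J(h)=0$ for $|h|>1$, and $|J(h)|\le C$ always.

Fix $h$ with $0<|h|\le1$ and let $\omega=h/|h|$, $\lambda=s|h|$, $U=\{|u|<\frac35\}$ and $V=U\cap(U-h)$. The amplitude $\phi(u)=\chi(u+h)\chi(u)$ has compact support in the open set $V$, and its derivatives of each order are bounded independently of $h$. For $u\in V$ the segment from $u$ to $u+h$ lies in $U$, so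
\[
\psi(u):=\frac{\sigma(u+h)-\sigma(u)}{|h|}=\int_0^1\omega\cdot\nabla\sigma(u+th)\,dt .
\]
On $U$ we have $R^2-|u|^2\in[\frac{16}{25},4]$, so the derivatives of $\sigma$ of each order are bounded uniformly in $R$, and hence those of $\psi$ are bounded on $V$ uniformly in $R$ and $h$. From $\nabla\sigma=-u/\sigma$ we compute the Hessian $\nabla^2\sigma=-\sigma^{-1}\mathrm{Id}-\sigma^{-3}uu^T$. Since $\sigma\le2$, this gives $\omega^T\nabla^2\sigma\,\omega\le-\frac12$ on $U$, and so
\[
\partial_\omega\psi(u)=\int_0^1\omega^T\nabla^2\sigma(u+th)\,\omega\,dt\le-\tfrac12\qquad(u\in V).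
\]
Now $J(h)=\int\phi\,e^{-i\lambda\psi}$ and $e^{-i\lambda\psi}=\frac{i}{\lambda\,\partial_\omega\psi}\,\partial_\omega e^{-i\lambda\psi}$. For any smooth $\phi_0$ with compact support in $V$, integration by parts gives
\[
\int\phi_0\,e^{-i\lambda\psi}\,du=-\frac{i}{\lambda}\int(T\phi_0)\,e^{-i\lambda\psi}\,du,\qquad T\phi_0=\partial_\omega\Bigl(\frac{\phi_0}{\partial_\omega\psi}\Bigr),
\]
and $T\phi_0$ is again smooth with compact support in $V$. The function $T^{m+1}\phi$ is a sum of boundedly many products of derivatives of $\phi$ and $\psi$ of order at most $m+2$ and powers of $1/\partial_\omega\psi$ of order at most $2m+2$, so $|T^{m+1}\phi|\le C$. Therefore $|J(h)|\le C|\lambda|^{-m-1}$. Together with $|J|\le C$ this gives $|J(h)|\le C(1+|s||h|)^{-m-1}$, and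
\[
|I|^2\le C\int_{\mathbb{R}^m}(1+|s||h|)^{-m-1}\,dh=C|s|^{-m}\int_{\mathbb{R}^m}(1+|h|)^{-m-1}\,dh\le C|s|^{-m}.
\]
For $|s|>1$ we have $|s|\ge\frac12(1+|s|)$, which finishes the proof.
\end{proof}

\begin{lemma}\label{lem:key}
Let $R\in[1,2]$, let $E_1,E_2\subset\mathbb{R}^m$ be bounded measurable sets, and let $\alpha:E_1\to\mathbb{R}$ and $\beta:E_2\to\mathbb{R}$ be bounded and measurable with
\[
D(x',y'):=\sigma_R(x'-y')-\alpha(x')+\beta(y')\ge0\quad\text{whenever }x'\in E_1,\ y'\in E_2,\ |x'-y'|\le\tfrac12 .
\]
Let $f,g\ge0$ be bounded measurable functions vanishing outside $E_1,E_2$ respectively. Then for $0<\varepsilon<1$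
\[
\iint f(x')g(y')\chi(x'-y')\,e^{-D(x',y')/\varepsilon}\,dx'\,dy'\le C\varepsilon^{m/2}\|f\|_2\|g\|_2 .
\]
\end{lemma}

Here and below the integrand is taken to be $0$ where $f(x')g(y')\chi(x'-y')=0$. The constant does not depend on $R,E_1,E_2,\alpha,\beta$.

\begin{proof}
Let $\Phi(\zeta)=\iint f(x')g(y')\chi(x'-y')e^{-\zeta D(x',y')}\,dx'\,dy'$. Where the integrand is nonzero, $D$ is bounded and nonnegative. So $\Phi$ is entire and $|\Phi(\zeta)|\le\|f\|_1\|g\|_1$ for $\operatorname{Re}\zeta\ge0$. For real $s$,
\[
e^{-isD(x',y')}=e^{is\alpha(x')}\,e^{-is\sigma_R(x'-y')}\,e^{-is\beta(y')} .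
\]
With $f_s=fe^{is\alpha}$, $g_s=ge^{-is\beta}$ and $K_s=\chi e^{-is\sigma_R}$ we get $\Phi(is)=\int f_s\cdot(K_s*g_s)$. The integral in Lemma~\ref{lem:osc} is $\widehat{K_s}(\xi)$, so
\[
|\Phi(is)|\le\|f_s\|_2\,\|\widehat{K_s}\|_\infty\,\|g_s\|_2\le C(1+|s|)^{-m/2}\|f\|_2\|g\|_2 .
\]
Let $H(\zeta)=(1+\zeta)^{m/2}\Phi(\zeta)$ with the principal branch, which is analytic for $\operatorname{Re}\zeta>-1$. Then $|H(\zeta)|\le\|f\|_1\|g\|_1(1+|\zeta|)^{m}$ for $\operatorname{Re}\zeta\ge0$, and $|H(is)|\le M:=C\|f\|_2\|g\|_2$ because $|1+is|\le1+|s|$. By Lemma~\ref{lem:PL}, $\Phi(1/\varepsilon)\le M(1+1/\varepsilon)^{-m/2}\le M\varepsilon^{m/2}$.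
\end{proof}

\section{Proof of Theorem~\ref{thm:measures}}\label{sec:proof}

\subsection*{Large $\varepsilon$}
Suppose $\varepsilon\ge\frac1{16}$. Every point of $\operatorname{supp}\mu$ is within distance $1$ of any fixed point of $\operatorname{supp}\nu$, which is nonempty as $\nu\neq0$. So $\operatorname{supp}\mu$ has diameter at most $2$, and by symmetry so does $\operatorname{supp}\nu$. Lemma~\ref{lem:cover} gives
\[
A_\varepsilon(\mu,\nu)\le\mu(\mathbb{R}^d)\,\nu(\mathbb{R}^d)\le L\delta^{-d}\bigl[N_\delta(\mu)N_\delta(\nu)\bigr]^{1/2},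
\]
and $1\le(16\varepsilon)^{(d+1)/2}$. From now on $\delta\le\varepsilon<\frac1{16}$.

\subsection*{Localization to one direction}
To speak of upper and lower graphs we need the antipodal pairs to point in nearly one direction. Let $\theta\in(0,\pi/2)$ satisfy $\sin\theta=\frac18$, so $\cos\theta=\sqrt{63/64}>0.99$. Cover the unit sphere $S^{d-1}$ by $M_0=M_0(d)$ closed caps $\{u:u\cdot e\ge\cos\theta\}$. For each cap center $e$ let
\[
\Gamma_e=\Bigl\{(p,q)\in\operatorname{supp}\mu\times\operatorname{supp}\nu:\ \|p-q\|\ge1-\varepsilon,\ \ \frac{p-q}{\|p-q\|}\cdot e\ge\cos\theta\Bigr\},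
\]
a compact set. The measure $\mu\times\nu$ is carried by $\operatorname{supp}\mu\times\operatorname{supp}\nu$, and the sets $\Gamma_e$ cover the antipodal pairs there, so one of them, $\Gamma$, satisfies
\begin{equation}\label{eq:cap}
(\mu\times\nu)(\Gamma)\ge M_0^{-1}A_\varepsilon(\mu,\nu).
\end{equation}
If $\Gamma=\emptyset$ there is nothing to prove. Otherwise rotate both measures so that $e=e_d$; this changes neither side of the theorem. Every $(p,q)\in\Gamma$ has
\begin{equation}\label{eq:polar}
p-q=\ell u,\qquad 1-\varepsilon\le\ell\le1,\qquad\|u\|=1,\qquad u_d\ge0.99,\qquad|u'|\le\tfrac18 .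
\end{equation}
Let $P$ and $Q$ be the projections of $\Gamma$ to the first and second factor. They are compact. We discard the rest of the supports, because only points that have a nearly vertical antipode are confined to a thin layer.

\subsection*{Thin vertical fibers}
We claim that
\begin{equation}\label{eq:thin}
|p_d-\hat p_d|\le2\varepsilon\quad\text{whenever } p,\hat p\in P \text{ and } |p'-\hat p'|\le\delta,
\end{equation}
and the same for $Q$. The reason is that the lower of the two points has an antipode below it, and the higher one would be too far from that antipode. Assume $p_d>\hat p_d$, choose $q$ with $(\hat p,q)\in\Gamma$, and write $\hat p-q=\ell u$ as in \eqref{eq:polar}. Since $p\in\operatorname{supp}\mu$ and $q\in\operatorname{supp}\nu$,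
\[
1\ge\|p-q\|\ge(p-q)\cdot u=\ell+(p-\hat p)\cdot u\ge1-\varepsilon+0.99\,(p_d-\hat p_d)-\tfrac18\delta .
\]
As $\delta\le\varepsilon$, this gives $p_d-\hat p_d\le\frac98\varepsilon/0.99\le2\varepsilon$. For $q,\hat q\in Q$ with $|q'-\hat q'|\le\delta$ and $\hat q_d>q_d$, choose $p$ with $(p,\hat q)\in\Gamma$ and write $p-\hat q=\ell u$. Then $1\ge(p-q)\cdot u=\ell+(\hat q-q)\cdot u\ge1-\varepsilon+0.99\,(\hat q_d-q_d)-\frac18\delta$, with the same conclusion.

\subsection*{Smoothing at scale $\delta$}
Lemma~\ref{lem:key} concerns $L^2$ functions, while $\mu$ and $\nu$ may be atomic. We spread each point over a ball of radius $\delta/2$. Two such balls meet only when their centers are within $\delta$, which ties the $L^2$ norms to $N_\delta$; and distances change by at most $\delta\le\varepsilon$, which keeps antipodal pairs antipodal up to a constant factor in $\varepsilon$.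

Let $B$ be the closed ball of radius $\delta/2$ about $0$, let $P^+=P+B$ and $Q^+=Q+B$ (compact sets), and let
\[
F(x)=\int_P\mathbf{1}_{p+B}(x)\,d\mu(p),\qquad G(y)=\int_Q\mathbf{1}_{q+B}(y)\,d\nu(q).
\]
These functions are measurable by Fubini's theorem, are bounded by the total masses, and vanish outside $P^+$ and $Q^+$. Moreover
\begin{equation}\label{eq:F}
\|F\|_2^2=\iint_{P\times P}|(p+B)\cap(\hat p+B)|\,d\mu(p)\,d\mu(\hat p)\le|B|\,N_\delta(\mu),
\end{equation}
and the same computation gives $\|G\|_2^2\le|B|\,N_\delta(\nu)$.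

The thickened sets still have thin fibers. If $x,\hat x\in P^+$ and $x'=\hat x'$, write $x=p+b$, $\hat x=\hat p+\hat b$ with $p,\hat p\in P$ and $b,\hat b\in B$. Then $|p'-\hat p'|=|\hat b'-b'|\le\delta$, so \eqref{eq:thin} gives $|x_d-\hat x_d|\le2\varepsilon+\delta\le3\varepsilon$. The argument for $Q^+$ is identical. Thus each vertical line meets $P^+$, and $Q^+$, inside an interval of length $3\varepsilon$.

Now integrate out the vertical variable:
\[
f(x')=\int F(x',x_d)\,dx_d,\qquad g(y')=\int G(y',y_d)\,dy_d .
\]
These are bounded measurable functions vanishing outside the projections $E_1,E_2$ of $P^+,Q^+$ to $\mathbb{R}^m$. The Cauchy--Schwarz inequality on each fiber gives $f(x')^2\le3\varepsilon\int F(x',x_d)^2\,dx_d$, and so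
\begin{equation}\label{eq:f}
\|f\|_2^2\le3\varepsilon\|F\|_2^2,\qquad\|g\|_2^2\le3\varepsilon\|G\|_2^2 .
\end{equation}

\subsection*{The gap is nonnegative}
Define
\[
\alpha(x')=\max\{x_d:(x',x_d)\in P^+\}\ \ (x'\in E_1),\qquad\beta(y')=\min\{y_d:(y',y_d)\in Q^+\}\ \ (y'\in E_2).
\]
Both are bounded. They are measurable, because $\{\alpha\ge t\}$ is the projection of the compact set $P^+\cap\{x_d\ge t\}$ and $\{\beta\le t\}$ is the projection of $Q^+\cap\{y_d\le t\}$. Taking the top of $P^+$ and the bottom of $Q^+$ serves both needs below: these are points of the sets, which makes the gap nonnegative, and they are extreme, which makes the gap small near $\Gamma$.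

Let $R=1+\varepsilon\in[1,2]$ and $D(x',y')=\sigma_R(x'-y')-\alpha(x')+\beta(y')$. For $x'\in E_1$ and $y'\in E_2$, the points $(x',\alpha(x'))\in P^+$ and $(y',\beta(y'))\in Q^+$ are within $\delta/2$ of points of $\operatorname{supp}\mu$ and $\operatorname{supp}\nu$, so their distance is at most $1+\delta\le R$. That is, $(\alpha(x')-\beta(y'))^2\le R^2-|x'-y'|^2$, and hence $D(x',y')\ge0$ when $|x'-y'|\le\frac12$. All of $P\times Q$ is involved here, not only $\Gamma$. Lemma~\ref{lem:key} applies.

\subsection*{The gap is small near $\Gamma$}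
Let $(p,q)\in\Gamma$, $x\in p+B$ and $y\in q+B$. Then $x-y$ differs from $p-q$ by a vector of norm at most $\delta$, so by \eqref{eq:polar} and $\delta\le\varepsilon<\frac1{16}$,
\[
|x'-y'|\le\tfrac18+\delta<\tfrac14,\qquad x_d-y_d\ge0.99(1-\varepsilon)-\delta>0,\qquad\|x-y\|\ge1-\varepsilon-\delta\ge1-2\varepsilon .
\]
The first inequality gives $\chi(x'-y')=1$ and $\sigma_R(x'-y')\ge\sqrt{15/16}$. Since $\alpha(x')\ge x_d$ and $\beta(y')\le y_d$, and since $\sigma_R(x'-y')^2-(x_d-y_d)^2=R^2-\|x-y\|^2$,
\[
D(x',y')\le\sigma_R(x'-y')-(x_d-y_d)=\frac{R^2-\|x-y\|^2}{\sigma_R(x'-y')+(x_d-y_d)}\le\frac{(1+\varepsilon)^2-(1-2\varepsilon)^2}{\sqrt{15/16}} .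
\]
The numerator is $6\varepsilon-3\varepsilon^2\le6\varepsilon$ and $6/\sqrt{15/16}<7$, so $D(x',y')\le7\varepsilon$.

\subsection*{Conclusion}
Insert the definitions of $f,g,F,G$ and use Fubini's theorem for nonnegative functions:
\begin{align*}
\iint f(x')g(y')\chi(x'-y')&e^{-D(x',y')/\varepsilon}\,dx'\,dy'\\
&=\iint_{P\times Q}\int_{p+B}\int_{q+B}\chi(x'-y')e^{-D(x',y')/\varepsilon}\,dy\,dx\,d\mu(p)\,d\nu(q).
\end{align*}
Restricting $(p,q)$ to $\Gamma\subset P\times Q$, where the integrand is at least $e^{-7}$, bounds the right side below by $e^{-7}|B|^2(\mu\times\nu)(\Gamma)$. By Lemma~\ref{lem:key}, \eqref{eq:f} and \eqref{eq:F}, the left side is at most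
\[
C\varepsilon^{m/2}\|f\|_2\|g\|_2\le3C\varepsilon^{m/2+1}\|F\|_2\|G\|_2\le3C\varepsilon^{(d+1)/2}\,|B|\,\bigl[N_\delta(\mu)N_\delta(\nu)\bigr]^{1/2}.
\]
Dividing by $e^{-7}|B|^2$, with $|B|=v_d(\delta/2)^d$, and using \eqref{eq:cap} proves Theorem~\ref{thm:measures}. \qed

\begin{remark}[The hypotheses]\label{rem:hyp}
(i) The condition $\delta\le\varepsilon$ ensures that smoothing disturbs distances by no more than $\varepsilon$. Without it the inequality fails: for unit masses at two points at distance $1$ it reads $1\le C\varepsilon^{(d+1)/2}\delta^{-d}$, which is false for fixed $\delta$ and small $\varepsilon$.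

(ii) The bound $\|x-y\|\le1$ between the supports bounds their diameters when $\varepsilon$ is large, gives $\ell\le1$ in \eqref{eq:polar}, makes the fibers thin, and makes the gap nonnegative. Without it, let $\mu,\nu$ be Lebesgue measure on two unit cubes at distance $1$ from each other: then $A_\varepsilon(\mu,\nu)=1$, while the right side is at most $Cv_d\,\varepsilon^{(d+1)/2}$. No bound on distances inside one support is used.

(iii) The Euclidean norm enters through the Hessian bound in Lemma~\ref{lem:osc}. For the maximum norm, the sets $E_+=[0,1]^m\times[1-\frac\varepsilon2,1]$ and $E_-=[0,1]^m\times[0,\frac\varepsilon2]$ have all mutual distances in $[1-\varepsilon,1]$ and $\sqrt{|E_+||E_-|}=\varepsilon/2$. Compared with \eqref{eq:volume}, the factor $\varepsilon$ from thin fibers is present in this example and the factor $\varepsilon^{m/2}$ from curvature is lost.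
\end{remark}

\begin{thebibliography}{1}

\bibitem{DP}
G\'abor Dam\'asdi and Laurentiu Ploscaru,
\emph{Many Antipodal Pairs Force Many Neighboring Pairs},
arXiv:2608.02605 (2026).

\end{thebibliography}
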